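# Smooth complete intersections of degree $(q+1)(q+2)$ through every point of $\mathbb P^3(\mathbb F_q)$

## 1. Curves through all rational points, and why one would guess "yes"

Let $q=p^r$ with $p$ prime. There are $q^3+q^2+q+1$ points in $\mathbb P^3(\mathbb F_q)$. Take two surfaces over $\mathbb F_q$ that both contain all of these points, and intersect them. Can the intersection be a smooth curve, and how small can its degree be?

**Definition.** A *curve* is geometrically irreducible. A curve $C\subset\mathbb P^3$ over $\mathbb F_q$ is *space filling* if $C(\mathbb F_q)=\mathbb P^3(\mathbb F_q)$. A *complete intersection* curve is a scheme $C=V(f_1,f_2)$ with $f_1,f_2\in\mathbb F_q[x_1,\dots,x_4]$ homogeneous, and then $\deg C=\deg f_1\cdot\deg f_2$.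

Irreducibility matters: it excludes, for example, disjoint unions of lines. Three facts are given to us. (1) By Gabber and Poonen, $\mathbb P^3$ over $\mathbb F_q$ contains a smooth space filling curve, which may be taken to be a complete intersection. (2) Every smooth complete intersection space filling curve in $\mathbb P^3$ has degree at least $(q+1)(q+2)$. (3) For $q\le 7$ there is one of degree exactly $(q+1)(q+2)$. The article "On algebraic space filling curves" by Alana Campbell, Flora Dedvukaj, Donald McCormick III, Han-Bom Moon and Joshua Morales (arXiv:2310.09293, 2023) asks whether this degree is reached for every $q$.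

Since it is reached for $q=2,3,4,5,7$, the first guess is *yes, always*. That guess is correct, and these notes prove it. They prove more: up to $\mathrm{PGL}_4(\mathbb F_q)$ there is only one such curve. Let us first see what the guess demands.

Throughout, $k=\overline{\mathbb F}_q$, $x=(x_1,\dots,x_4)$ and $y=x^{(q)}=(x_1^q,\dots,x_4^q)$. The map $\varphi:k^4\to k^4$, $\varphi(x)=x^{(q)}$, is the Frobenius. A point of $\mathbb P^3(k)$ is rational if and only if $\varphi$ fixes it (scale one coordinate to $1$). The obvious forms vanishing at all rational points are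
$$g_{ij}=x_i^qx_j-x_ix_j^q=y_ix_j-y_jx_i ,$$
of degree $q+1$, and linear forms times these, of degree $q+2$. So we look for
$$f_1=\sum_{i<j}a_{ij}\,g_{ij},\qquad f_2=\sum_{i<j}\ell_{ij}\,g_{ij}\qquad(a_{ij}\in\mathbb F_q,\ \ell_{ij}\text{ linear}).$$

The $y_i$ are $q$-th powers, so their derivatives vanish. Hence at a rational point $P$, with representative in $\mathbb F_q^4$ so that $y=P$, we have $\nabla g_{ij}(P)=P_i\epsilon_j-P_j\epsilon_i$, where $\epsilon_j$ is the $j$-th coordinate covector. Since $g_{ij}(P)=0$,
$$\nabla f_1(P)=\sum a_{ij}(P_i\epsilon_j-P_j\epsilon_i),\qquad \nabla f_2(P)=\sum \ell_{ij}(P)(P_i\epsilon_j-P_j\epsilon_i).\tag{1}$$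
By the Jacobian criterion, these two covectors must be linearly independent at every rational $P$.

**A trial by hand.** For $q=2$ we need a cubic and a quartic through $15$ points. With $f_1=g_{12}$ the cubic is $x_1x_2(x_1+x_2)$, a union of three planes, and an irreducible curve inside it lies in one plane, so it misses points. So take $f_1=g_{12}+g_{34}$. Now choose a simple $f_2$, for any $q$:
$$f_2=x_1g_{13}+x_3g_{32}+x_2g_{24}+x_4g_{41}.$$
By (1), at the four coordinate points $e_1,e_2,e_3,e_4$ the pairs $(\nabla f_1,\nabla f_2)$ are $(\epsilon_2,\epsilon_3)$, $(-\epsilon_1,\epsilon_4)$, $(\epsilon_4,\epsilon_2)$, $(-\epsilon_3,\epsilon_1)$. All four are independent, so the trial looks promising. But at $P=(1,1,1,1)$,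
$$\nabla f_2(P)=(\epsilon_3-\epsilon_1)+(\epsilon_2-\epsilon_3)+(\epsilon_4-\epsilon_2)+(\epsilon_1-\epsilon_4)=0 ,$$
and $V(f_1,f_2)$ is singular there. The polynomial $f_2$ is unchanged by a cyclic permutation of the coordinates, and $(1,1,1,1)$ is fixed by it. The next section shows that this was no accident.

## 2. Four conjugate coordinates and the vector $(1,1,1,1)$

A sensible approach that treats all $q$ at once is to identify $\mathbb F_q^4$ with $\mathbb F_{q^4}$ and use conjugates as coordinates. It rests on a standard lemma.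

**Lemma 1.** Let $b_1,\dots,b_n$ be an $\mathbb F_q$-basis of $\mathbb F_{q^n}$. Then the matrix $(b_j^{q^i})$, with $0\le i<n$ and $1\le j\le n$, is invertible.

*Proof.* If $\sum_i c_ib_j^{q^i}=0$ for all $j$, then by $\mathbb F_q$-linearity $\sum_ic_ib^{q^i}=0$ for all $b\in\mathbb F_{q^n}$. A polynomial of degree at most $q^{n-1}$ with $q^n$ roots is zero, so all $c_i=0$. $\square$

Let $b_1,\dots,b_4$ be a basis of $\mathbb F_{q^4}$ and put $t_i=\sum_j b_j^{q^i}X_j$ for $i\in\mathbb Z/4$. By Lemma 1 these are linear coordinates on $k^4$, and at points of $\mathbb F_q^4$ we have $t_i^q=t_{i+1}$. A polynomial in the $t_i$ with coefficients in $\mathbb F_q$ that is unchanged by the shift $t_i\mapsto t_{i+1}$ has coefficients in $\mathbb F_q$ as a polynomial in the $X_j$. So one would try to find two shift-invariant forms $F,G$ of this kind that vanish on $\mathbb F_q^4$.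

This always fails, and we can say where. Let $X^*\in\mathbb F_q^4$ be the point with $\sum_j b_jX_j^*=1$. Then $t(X^*)=(1,1,1,1)$. Differentiating the invariance identity $F(t_1,t_2,t_3,t_0)=F(t_0,t_1,t_2,t_3)$ at this fixed vector shows that all four partial derivatives $\partial F/\partial t_j$ agree there. The same holds for $G$. So both gradients are multiples of $(1,1,1,1)$, and $V(F,G)$ is singular at the rational point $X^*$.

The obstruction sits at one vector: the diagonal, which is both rational and fixed by the shift. So we want a four-dimensional space with a cyclic system of conjugate coordinates in which the diagonal has become zero.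

## 3. Five conjugate coordinates modulo the diagonal

Take *five* conjugate coordinates and divide by the diagonal: $k^5/k\mathbf 1$ with $\mathbf 1=(1,1,1,1,1)$ has dimension $4$. On rational points this replaces $\mathbb F_{q^4}$ by $\mathbb F_{q^5}/\mathbb F_q$. A small example of such coordinates: $\mathbb F_8/\mathbb F_2$ has dimension $2$, the class of $a$ has coordinates $(a,a^2,a^4)$ modulo $(1,1,1)$, and the six elements $a\notin\mathbb F_2$, taken in pairs $\{a,a+1\}$, give the three points of $\mathbb P^1(\mathbb F_2)$.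

From now on the indices on $t_i,w_i,d_i,v_i,e_i,P_i$ lie in $\mathbb Z/5$. Choose $a_1,\dots,a_4\in\mathbb F_{q^5}$ such that $1,a_1,\dots,a_4$ is an $\mathbb F_q$-basis of $\mathbb F_{q^5}$. Let $X_1,\dots,X_4$ be the coordinates of $\mathbb P^3$ and put
$$t_i=\sum_{j=1}^4a_j^{q^i}X_j,\qquad w_{i+1}=t_i^q,\qquad d_i=w_i-w_{i+1}=(t_{i-1}-t_i)^q .$$
The $d_i$ do not change when $\mathbf 1$-multiples are added to $w$, and $\sum_id_i=0$. Define
$$F=\sum_it_i\,(d_{i+1}+d_{i+3}),\qquad G=\sum_id_{i+3}\,t_i\,t_{i+2}.\tag{2}$$

Both choices fit the quotient. Expanding the $d$'s and reindexing gives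
$$F=\sum_i(w_{i+1}t_i-w_it_{i+1})+\sum_i(w_it_{i+2}-w_{i+2}t_i),$$
so $F$ is an alternating form in $(w,t)$, shift-invariant. If $t$ is replaced by $t+c\mathbf 1$ with the $d_i$ kept, then $F$ changes by $c\sum_i(d_{i+1}+d_{i+3})=2c\sum_i d_i=0$, while
$$G\ \text{becomes}\ \sum_i d_{i+3}(t_i+c)(t_{i+2}+c)=G+c\sum_it_i(d_{i+3}+d_{i+1})+c^2\sum_id_i=G+cF .\tag{3}$$
So the ideal generated by $F$ and $G$ depends only on $t$ modulo $\mathbf 1$.

**Theorem A.** For every $q$, $F$ and $G$ are forms over $\mathbb F_q$ of degrees $q+1$ and $q+2$, and $C_q=V(F,G)\subset\mathbb P^3$ is a smooth, geometrically irreducible complete intersection curve with $C_q(\mathbb F_q)=\mathbb P^3(\mathbb F_q)$. Its degree is $(q+1)(q+2)$.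

Written out, the equations are
$$\sum_{i\in\mathbb Z/5}t_i\big[(t_i-t_{i+1})^q+(t_{i+2}-t_{i+3})^q\big]=0,\qquad \sum_{i\in\mathbb Z/5}t_it_{i+2}(t_{i+2}-t_{i+3})^q=0 .$$
So the answer to the question is yes for every $q$, and with fact (2) the minimal degree of a smooth complete intersection space filling curve in $\mathbb P^3$ is exactly $(q+1)(q+2)$.

## 4. Smoothness of $C_q$: walking around a cycle of five equations

**Step 1: $F$ and $G$ are defined over $\mathbb F_q$.** Applying $a\mapsto a^q$ to the coefficients (with the $X_j$ fixed) sends $t_i\mapsto t_{i+1}$ and $d_i\mapsto d_{i+1}$. The sums (2) are unchanged, so their coefficients lie in $\mathbb F_q$.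

**Step 2: $F$ and $G$ vanish at every rational point.** For $X\in\mathbb F_q^4$ we have $t_i^q=t_{i+1}$, so $d_i=t_i-t_{i+1}$. Then
$$F=\sum_it_i(t_{i+1}-t_{i+2}+t_{i+3}-t_{i+4})=0,$$
because $\sum t_it_{i+1}=\sum t_it_{i+4}$ and $\sum t_it_{i+2}=\sum t_it_{i+3}$. Also
$$G=\sum_it_it_{i+2}t_{i+3}-\sum_it_it_{i+2}t_{i+4}=0,$$
because replacing $i$ by $i+2$ turns the first sum into $\sum_i t_{i+2}t_{i+4}t_i$.

**Step 3: set-up for the Jacobian criterion.** We express differentials on $k^4$ through functionals on $k^5$. By Lemma 1 for the basis $1,a_1,\dots,a_4$, the map $X\mapsto t$ embeds $k^4$ as a subspace $U\subset k^5$ with $U\oplus k\mathbf 1=k^5$. Therefore, if $X\ne0$, then $t\notin k\mathbf 1$, so that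
$$\text{for } X\neq 0,\ \text{the } d_i \text{ are not all } 0.\tag{4}$$
The derivatives of the $d_i$ vanish, so the differentials of $F,G$ at $X$ are the restrictions to $U$ of the functionals with components
$$\partial_jF=d_{j+1}+d_{j+3},\qquad \partial_jG=d_{j+3}t_{j+2}+d_{j+1}t_{j+3}.\tag{5}$$
In the second formula, $t_j$ occurs in the terms $i=j$ and $i=j-2$ of $G$. Fix from now on $X\neq0$ in $k^4$ with $F=G=0$ at $X$.

**Step 4: $dF\ne0$ at $X$.** We have $\sum_j\partial_jF=2\sum d_i=0$, so $(\partial_jF)$ kills $\mathbf 1$. If it also killed $U$, it would be zero, that is, $d_{j+2}=-d_j$ for all $j$. Five iterations return to $j$ with sign $(-1)^5$, so $2d_j=0$. If $p$ is odd, all $d_j=0$. If $p=2$, then $d_{j+2}=d_j$ makes all $d_j$ equal, and $0=\sum d_i=5d_0=d_0$. Either way (4) is contradicted.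

**Step 5: if the rank is at most $1$, five equations hold.** Suppose the Jacobian has rank $\le1$ at $X$. Since $dF\ne0$, there is $c\in k$ with $dG=c\,dF$ on $U$. Put $v=t-c\mathbf 1$. By (5) the functional $(\partial_jG-c\,\partial_jF)_j$ has components $d_{j+3}v_{j+2}+d_{j+1}v_{j+3}$, and it kills $U$. Its value on $\mathbf 1$ is
$$\sum_mv_m(d_{m+1}+d_{m+3})=F-2c\sum_id_i=0 .\tag{6}$$
So it is zero on all of $k^5$. With $i=j+2$ this reads
$$(E_i)\qquad d_{i+1}v_i+d_{i-1}v_{i+1}=0\qquad(i\in\mathbb Z/5).$$

**Step 6: the products $\tau_i=d_{i+3}v_iv_{i+2}$ all vanish.** By $(E_{i+2})$, $d_{i+3}v_{i+2}=-d_{i+1}v_{i+3}$, so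
$$\tau_i=-d_{i+1}v_{i+3}v_i=-\tau_{i+3}.$$
Five iterations give $2\tau_i=0$. If $p$ is odd, all $\tau_i=0$. If $p=2$, all $\tau_i$ are equal, and here we use $G=0$: since $t=v+c\mathbf 1$,
$$0=G=\sum_i\tau_i+c\sum_iv_i(d_{i+1}+d_{i+3})+c^2\sum_id_i=\sum_i\tau_i=5\tau_0=\tau_0$$
by (6). So again all $\tau_i=0$.

**Step 7: the contradiction.** Suppose some $v_{i+1}=0$. Then $d_{i+1}=(t_i-t_{i+1})^q=(v_i-v_{i+1})^q=v_i^q$, and $(E_i)$ becomes $v_i^{q+1}=0$, so $v_i=0$. Walking around the cycle gives $v=0$, so $t=c\mathbf 1$, contradicting (4). Hence all $v_i\ne0$, and $\tau_i=0$ forces $d_{i+3}=0$ for all $i$, contradicting (4) again. So the Jacobian has rank $2$ at every geometric point of $V(F,G)$.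

**Step 8: from rank $2$ to the theorem.** The set $V(F,G)$ is nonempty, as for any two forms of positive degree in $\mathbb P^3$. At one of its points $dF$ and $dG$ are nonzero, so $F,G\ne0$ and their degrees are $q+1$ and $q+2$. Every component has dimension at least $1$, and rank $2$ makes $V(F,G)$ smooth of dimension $1$. So it is a smooth complete intersection of degree $(q+1)(q+2)$. Positive-dimensional complete intersections in $\mathbb P^3$ are geometrically connected (Hartshorne, *Algebraic Geometry*, Ex. III.5.5), and a smooth connected scheme over $k$ is irreducible. With Step 2 this proves Theorem A. $\blacksquare$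

## 5. Uniqueness: every such curve as a pair $(A,s)$

Is five a lucky choice? The next theorem says that it is forced.

**Theorem B.** For every $q$, every smooth complete intersection space filling curve of degree $(q+1)(q+2)$ in $\mathbb P^3$ is equivalent to $C_q$ under $\mathrm{PGL}_4(\mathbb F_q)$. The stabilizer of $C_q$ in $\mathrm{PGL}_4(\mathbb F_q)$ is cyclic of order $5$. Hence there are exactly
$$\tfrac15|\mathrm{PGL}_4(\mathbb F_q)|=\tfrac15q^6(q^2-1)(q^3-1)(q^4-1)$$
such curves.

For $q=2$ the count is $20160/5=4032$ curves of degree $12$. We first show that the forms of Section 1 are the only candidates.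

**Lemma 2.** A form over $\mathbb F_q$ vanishing on $\mathbb P^3(\mathbb F_q)$ lies in $J=(g_{ij})_{i<j}$.

*Proof.* A nonzero constant does not vanish, so let the degree be $d\ge1$. Modulo $J$, for $i<j$ we may replace $x_i^qx_j$ by $x_ix_j^q$ inside a monomial. This lowers the lexicographic order, so the process stops, at monomials divisible by no $x_i^qx_j$ with $i<j$. If $n$ is the largest index occurring in such a monomial, it has the shape $x_1^{e_1}\cdots x_n^{e_n}$ with $e_n\ge1$ and $e_i\le q-1$ for $i<n$. As a function on $\mathbb F_q^4$ it equals the monomial in which $e_n$ is replaced by its residue modulo $q-1$ in $[1,q-1]$. From the reduced monomial we read off $n$ and $e_1,\dots,e_{n-1}$, and then $e_n$ from the degree $d$. So distinct monomials of our shape give distinct monomials with all exponents $\le q-1$, and these are linearly independent functions on $\mathbb F_q^4$. If the form vanishes on $\mathbb P^3(\mathbb F_q)$, it vanishes on $\mathbb F_q^4$, so all remaining coefficients are $0$. $\square$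

**Step 1: normal form.** The aim is to encode $C=V(f_1,f_2)$, a curve as in Theorem B, by linear algebra. By Lemma 2, $\deg f_i\ge q+1$. Since $\deg f_1\deg f_2=(q+1)(q+2)<(q+2)^2$, after ordering we have $\deg f_1=q+1$ and $\deg f_2=q+2$. By Lemma 2,
$$f_1=\sum a_{ij}(y_ix_j-y_jx_i)=A(y,x)$$
with $A\ne0$ an alternating bilinear form over $\mathbb F_q$. Likewise $f_2=\sum\ell_{ij}(y_ix_j-y_jx_i)=\sum_iQ_i(x)y_i$ with quadratic forms $Q_i$ over $\mathbb F_q$, and $\sum_iQ_i(x)x_i=0$, since each bracket vanishes when $y$ is replaced by $x$.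

*$A$ is nondegenerate.* Otherwise its rank, being even and nonzero, is $2$. After an $\mathbb F_q$-linear change of coordinates, which commutes with $\varphi$, $f_1$ is a multiple of $x_1^qx_2-x_1x_2^q$, a product of linear forms over $\mathbb F_q$. Then the irreducible curve $C$ lies in a plane and misses rational points.

So there is a unique quadratic map $s:k^4\to k^4$ over $\mathbb F_q$ with $\sum_iQ_i(x)z_i=A(z,s(x))$ for all $z$, and
$$f_1=A(y,x),\qquad f_2=A(y,s(x)),\qquad A(x,s(x))=0.\tag{7}$$

*Smoothness at rational points.* Let $P\in\mathbb F_q^4\setminus0$, so $y=P$. Then $\nabla f_1(P)=A(P,\cdot)$. Differentiating $\sum_iQ_ix_i=0$ gives $\sum_i(\partial_jQ_i)x_i=-Q_j$, so $\partial_jf_2(P)=\sum_i\partial_jQ_i(P)P_i=-Q_j(P)$, that is, $\nabla f_2(P)=-A(\cdot,s(P))=A(s(P),\cdot)$. As $A$ is nondegenerate, smoothness at the rational points means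
$$P\text{ and }s(P)\text{ are linearly independent for every }P\in\mathbb P^3(\mathbb F_q).\tag{8}$$
In the trial of Section 1, $Q(1,1,1,1)=0$, so $s(1,1,1,1)=0$ and (8) fails there.

Condition (8) is about finitely many points, and from it alone one does not see the shape of $s$. The idea is to look at *all* points $x\in\mathbb P^3(k)$ where $s(x)$ is proportional to $x$. They form a curve of small degree over $\mathbb F_q$ without rational points, and very few such curves exist.

## 6. The curve $Z$ where $s(x)$ is proportional to $x$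

**Step 2: $Z$ has degree $5$, is geometrically connected, and $\chi(\mathcal O_Z)=0$.** The purpose of this step is to compute the invariants of $Z=\{x\wedge s(x)=0\}$, as the zero scheme of a section of a rank $2$ bundle. Recall the Euler sequence $0\to\mathcal O(-1)\to\mathcal O^4\to T(-1)\to0$ with $T=T_{\mathbb P^3}$: the fiber of $T(-1)$ at $x$ is $k^4/kx$. Put
$$N=\ker\big(T(-1)\xrightarrow{\ A(x,\cdot)\ }\mathcal O(1)\big).$$
The map is well defined since $A(x,x)=0$, and surjective since $A$ is nondegenerate, so $N$ is a bundle of rank $2$ with fiber $\{v:A(x,v)=0\}/kx$. For $A(y,x)=y_1x_2-y_2x_1+y_3x_4-y_4x_3$, for instance, the fiber at $e_1$ is $\langle e_1,e_3,e_4\rangle/\langle e_1\rangle$.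

With $h$ the hyperplane class,
$$c(N)=\frac1{(1-h)(1+h)}=1+h^2,$$
so $c_1(N)=0$, $c_2(N)=1$, and $\det N=\mathcal O$. We need two vanishing statements.

First, $H^0(N(m))=0$ for $m\le0$. By the Euler sequence $H^0(T(-1))=k^4$, and the map to $H^0(\mathcal O(1))$ is $v\mapsto A(x,v)$, an isomorphism. So $H^0(N)=0$. For $m<0$, multiplication by a power of a linear form embeds $N(m)$ in $N$.

Second, $H^1(N(-2))=0$. From $0\to N(-2)\to T(-3)\to\mathcal O(-1)\to0$ and $H^0(\mathcal O(-1))=0$, it embeds in $H^1(T(-3))$. From $0\to\mathcal O(-3)\to\mathcal O(-2)^4\to T(-3)\to0$ and $H^1(\mathcal O(-2))=H^2(\mathcal O(-3))=0$, we get $H^1(T(-3))=0$.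

Since $A(x,s(x))=0$, $s$ defines a section $\bar s$ of $N(2)$ over $\mathbb F_q$ whose zero scheme is $Z$. By (8), $Z$ has no $\mathbb F_q$-points, so $\bar s\ne0$. Suppose $\bar s$ vanishes along a surface. Working over $\mathbb F_q$, locally $\bar s$ is a pair of functions in a factorial ring. Their greatest common divisors define an effective divisor $V(h)$, with $h$ now a form over $\mathbb F_q$ of degree $e\ge1$, and $\bar s/h$ is a nonzero section of $N(2-e)$. The first vanishing statement forces $e=1$. Then $Z$ contains the plane $V(h)$, which has $\mathbb F_q$-points, a contradiction. So $Z$ has codimension $2$ or is empty, and its class is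
$$c_2(N(2))=c_2(N)+2h\,c_1(N)+4h^2=5h^2.$$
Hence $Z$ is a nonempty local complete intersection curve of degree $5$, without embedded points. Its normal bundle is $N(2)|_Z$, so by adjunction $\omega_Z=\omega_{\mathbb P^3}\otimes\det N(2)|_Z=\mathcal O(-4+4)|_Z=\mathcal O_Z$.

The Koszul complex of $\bar s$, with $N^\vee\cong N$ because $\det N=\mathcal O$, is
$$0\to\mathcal O(-4)\to N(-2)\to I_Z\to0 .$$
As $H^1(N(-2))=0$ and $H^2(\mathcal O(-4))=0$, we get $H^1(I_Z)=0$, so $h^0(\mathcal O_Z)=1$. This also holds over $k$, so $Z$ is geometrically connected. By duality $h^1(\mathcal O_Z)=h^0(\omega_Z)=h^0(\mathcal O_Z)=1$. Hence $\chi(\mathcal O_Z)=0$.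

## 7. $Z$ is a pentagon of conjugate lines

**Step 3: the geometry of $Z$.** We use only three properties: $Z$ has degree $5$ without embedded points and is geometrically connected, $\chi(\mathcal O_Z)=0$, and no point of $Z$ is fixed by $\varphi$. Frobenius permutes the components of $Z_k$. An orbit of $\kappa$ components, each of degree $\epsilon$ and multiplicity $m$, contributes $\kappa\epsilon m$ to the degree. A component fixed by Frobenius is defined over $\mathbb F_q$, so no component is a line fixed by Frobenius. In particular no contribution is $1$, and the contributions are $\{5\}$ or $\{2,3\}$.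

*Case $\{2,3\}$.* Consider the contribution $2$. A double line would be a line over $\mathbb F_q$, which is excluded. A geometrically irreducible curve of degree $2$ is a conic in a plane over $\mathbb F_q$, and it has an $\mathbb F_q$-point by Chevalley–Warning. So we have two conjugate lines $a,a'$ of multiplicity $1$. They are skew, as a meeting point would be fixed by $\varphi$.

Consider the contribution $3$. A triple line is excluded as before. A geometrically irreducible cubic over $\mathbb F_q$ is of one of three kinds. A twisted cubic is a smooth curve of genus $0$, hence isomorphic to a plane conic by its anticanonical embedding, so it has an $\mathbb F_q$-point. A smooth plane cubic has genus $1$, hence by Hasse–Weil at least $q+1-2\sqrt q=(\sqrt q-1)^2>0$ rational points. A singular irreducible plane cubic has exactly one singular point (the line through two would meet it with multiplicity at least $4$), and that point is fixed by $\varphi$. All are impossible, so we have three conjugate lines $b_1,b_2,b_3$, permuted cyclically, of multiplicity $1$.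

Since $Z$ is connected, some $a$-line meets some $b$-line. Frobenius is transitive on the six pairs (it acts with order $2$ on one factor and $3$ on the other), so each of $a,a'$ meets each $b_i$. Suppose two of the $b_i$ meet. Then all pairs meet, so the $b_i$ are concurrent or coplanar. If they are concurrent, the common point is fixed by $\varphi$, impossible. If they are coplanar, the plane is defined over $\mathbb F_q$. It does not contain $a$, for otherwise it contains $a'$ too and $a,a'$ meet. So $a$ meets the plane in one point, and this point lies on all three $b_i$, which are then concurrent, impossible. Hence the $b_i$ are pairwise skew. Now $Z$ is reduced (multiplicities $1$, no embedded points) and consists of $5$ lines. No three of them concur, and they meet in exactly $6$ points, each a node. From $0\to\mathcal O_Z\to\bigoplus\mathcal O_{\text{lines}}\to\bigoplus_{\text{nodes}}k\to0$ we get $\chi(\mathcal O_Z)=5-6=-1\ne0$, a contradiction.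

*Case $\{5\}$.* There is one orbit with $\kappa\epsilon m=5$. A line of multiplicity $5$ is excluded. If $Z$ is geometrically integral, let $\tilde g$ be the genus of the normalization of $Z_k$ and $\delta$ the sum of the local $\delta$-invariants. Then $0=\chi(\mathcal O_Z)=1-\tilde g-\delta$. Either $\delta=0$, and $Z$ is smooth of genus $1$ and has an $\mathbb F_q$-point by Hasse–Weil, or $\delta=1$, and $Z$ has exactly one singular geometric point, which is rational. Both are impossible. So $\kappa=5$: $Z$ is reduced and consists of five lines, permuted cyclically by Frobenius.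

Consider the incidence graph of the five lines. It is connected and invariant under a cyclic permutation of its five vertices. Its edges are therefore the pairs whose difference is $\pm1$, or those with difference $\pm2$, or all pairs. So it is a 5-cycle or complete. If it is complete, the lines are concurrent, with a rational common point, impossible, or coplanar. In the latter case $Z$ is a plane quintic, and
$$\chi(\mathcal O_Z)=\chi(\mathcal O_{\mathbb P^2})-\chi(\mathcal O_{\mathbb P^2}(-5))=1-6=-5\ne0,$$
impossible. So the graph is a 5-cycle.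

Number the lines $m_0,\dots,m_4$ around the cycle and put $P_j=m_{j-1}\cap m_j$. No three lines concur, since a 5-cycle has no triangle. If $P_i=P_j$ with $i\ne j$, at least three lines would pass through it. So the $P_j$ are distinct, and $m_j=\overline{P_jP_{j+1}}$.

**Definition.** Five points of $\mathbb P^3$ form a *projective frame* if no four of them are coplanar. (Example: the four coordinate points and $(1:1:1:1)$.)

The $P_j$ form a projective frame. Indeed, any four of them are cyclically consecutive, say $P_j,\dots,P_{j+3}$. If they were coplanar, the non-adjacent lines $m_j$ and $m_{j+2}$ would lie in one plane and meet.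

Frobenius acts on the 5-cycle as an automorphism of order $5$, hence as a rotation: $\varphi(P_j)=P_{j+r}$ with $r\ne0$ (from here on, $r$ is this element of $\mathbb Z/5$, no longer the exponent in $q=p^r$). Reversing the numbering if necessary, $r\in\{1,2\}$.

*Adapted vectors.* As $(P_j)$ is a frame, there are representatives $e_j\in k^4$ of $P_j$ with $\sum_je_j=0$, unique up to a common scalar. Then $\varphi(e_j)$ represents $P_{j+r}$ and $\sum_j\varphi(e_j)=0$, so $\varphi(e_j)=c\,e_{j+r}$ with $c$ independent of $j$. Replacing $e_j$ by $\mu e_j$ replaces $c$ by $\mu^{q-1}c$. Choosing $\mu^{q-1}=c^{-1}$, we arrange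
$$\varphi(e_j)=e_{j+r},\qquad \sum_je_j=0 .\tag{9}$$
Write $x=\sum_jt_je_j$ with $t\in k^5$ determined modulo $\mathbf 1$. By (9), $\varphi(x)=\sum_jw_je_j$ with $w_{j+r}=t_j^q$. Put $d_i=w_i-w_{i+1}$, and for $0\le i\le3$
$$u_i=t_i-t_4,\qquad y_i=w_i-w_4 .$$
Since $e_4=-(e_0+e_1+e_2+e_3)$, these are the coordinates of $x$ and of $y=\varphi(x)$ in the basis $e_0,\dots,e_3$ (from now on $y_i$ has this meaning). Put also $u_4=0$.

## 8. From the pentagon back to the equations

**Step 4: $Z$ determines $s$ and $A$.** We work over $k$ in the basis $e_0,\dots,e_3$, where $\parallel$ means linearly dependent. If $s(x)$ is replaced by $s(x)-L(x)x$ with $L$ linear, then $f_2$ becomes $f_2-Lf_1$, and neither the ideal, nor $Z$, nor $A(x,s(x))=0$ changes. We may also scale $f_1$ and $f_2$.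

*Computing $s$.* The coefficient of $u_j^2$ in $s$ is $s(e_j)$, and it is a multiple $\lambda_je_j$ since $P_j\in Z$. Subtracting $L(u)u$ with $L=\sum\lambda_ju_j$ removes all $u_j^2$. On the line $P_0P_1$ we now have $s(\alpha e_0+\beta e_1)=\alpha\beta\,v$, with $v$ the coefficient of $u_0u_1$. A fixed vector proportional to $\alpha e_0+\beta e_1$ for all $\alpha\beta\ne0$ is $0$. So $v=0$, and in the same way the lines $P_1P_2$ and $P_2P_3$ kill the terms in $u_1u_2$ and $u_2u_3$. Hence
$$s=u_0u_2\,a+u_0u_3\,b+u_1u_3\,c,\qquad a,b,c\in k^4 .$$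

The line $P_3P_4$ consists of the points $u=(\alpha,\alpha,\alpha,\beta)$. There $s=\alpha\big(\alpha a+\beta(b+c)\big)$ must be $\parallel\alpha(e_0+e_1+e_2)+\beta e_3$. So $\alpha a+\beta(b+c)\parallel\alpha(e_0+e_1+e_2)+\beta e_3$ for $\alpha\ne0$, and hence for all $\alpha,\beta$, as this is a polynomial condition. Taking $(\alpha,\beta)=(1,0),(0,1),(1,1)$ in turn yields
$$a=\kappa(e_0+e_1+e_2),\qquad b+c=\kappa e_3$$
with the same $\kappa$. The line $P_4P_0$ consists of the points $u=(\beta,\alpha,\alpha,\alpha)$, where $s=\alpha\big(\beta(a+b)+\alpha c\big)$, and in the same way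
$$c=\mu(e_1+e_2+e_3),\qquad a+b=\mu e_0 .$$
So $b=\kappa e_3-\mu(e_1+e_2+e_3)$ and $b=\mu e_0-\kappa(e_0+e_1+e_2)$, and comparing coefficients gives $\kappa=\mu$. This is nonzero since $\bar s\ne0$. After scaling, $\kappa=1$:
$$a=e_0+e_1+e_2,\qquad b=-(e_1+e_2),\qquad c=e_1+e_2+e_3 .$$

*Computing $A$.* The identity $A(u,s(u))=0$ reads
$$A(u,a)\,u_0u_2+A(u,b)\,u_0u_3+A(u,c)\,u_1u_3=0 .$$
Modulo $u_3$ it shows that $u_3$ divides $A(u,a)$, and modulo $u_0$ that $u_0$ divides $A(u,c)$. Write $A(u,a)=\rho u_3$ and $A(u,c)=-\sigma u_0$. Dividing what remains by $u_0u_3$ gives $A(u,b)=\sigma u_1-\rho u_2$. Since $e_0=a+b$ and $e_3=b+c$,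
$$A(u,e_0)=\sigma u_1-\rho u_2+\rho u_3,\qquad A(u,e_3)=-\sigma u_0+\sigma u_1-\rho u_2 .$$
So $A(e_3,e_0)=\rho$ and $A(e_0,e_3)=-\sigma$, whence $\sigma=\rho$. Finally $A(u,e_1+e_2)=-A(u,b)=\rho(u_2-u_1)$, so $A(e_1,e_2)=A(e_1,e_1+e_2)=-\rho$. Together with $A(u,e_0)$ and $A(u,e_3)$ this fixes all entries of $A$, up to the scalar $\rho$, which is nonzero as $A\ne0$. Scale to $\rho=1$. Then
$$A(y,x)=(y_1-y_2+y_3)u_0+(y_2-y_0-y_3)u_1+(y_0-y_1+y_3)u_2+(y_1-y_0-y_2)u_3 .$$

*Rewriting with the $d_i$.* Since $d_i=w_i-w_{i+1}$, the four coefficients are $d_1+d_3$, $d_2+d_4$, $d_3+d_0$, $d_4+d_1$. Because $\sum_i(d_{i+1}+d_{i+3})=0$, we may replace $u_i$ by $t_i$: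
$$A(y,x)=\sum_it_i(d_{i+1}+d_{i+3})=F .$$
With $A(y,a)=y_3=d_3$, $A(y,b)=y_1-y_2=d_1$ and $A(y,c)=-y_0=d_4$,
$$A(y,s(x))=d_3u_0u_2+d_1u_0u_3+d_4u_1u_3=:g .$$
Since $u_4=0$, $g$ is the expression $\sum_id_{i+3}u_iu_{i+2}$. With $G=\sum_id_{i+3}t_it_{i+2}$ and $t_i=u_i+t_4$, the computation (3) gives
$$G(t)=g(x)+t_4F(x)\qquad\text{for every representative } t \text{ of } x .\tag{10}$$
So over $k$ the curve is $C=V(F,g)$. That is, in the coordinates $t$ modulo $\mathbf 1$,
$$F=\sum_it_i(d_{i+1}+d_{i+3})=0,\quad G=\sum_id_{i+3}t_it_{i+2}=0,\qquad d_i=w_i-w_{i+1},\quad w_{j+r}=t_j^q.\tag{$*_r$}$$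

**Step 5: $r=2$ is impossible.** We exhibit a singular point. Let $r=2$ and $x=e_1+e_2$, so $u=(0,1,1,0)$. By (9), $\varphi(x)=e_3+e_4$, so $w=(0,0,0,1,1)$, and
$$d_0=d_1=d_3=0,\qquad d_2=-1,\qquad d_4=1 .$$
The differentials, with the $d_i$ treated as constants since they are $q$-th powers, are
$$dF=(d_1+d_3,\ d_2+d_4,\ d_3+d_0,\ d_4+d_1)=(0,0,0,1),$$
$$dg=(d_3u_2+d_1u_3,\ d_4u_3,\ d_3u_0,\ d_1u_0+d_4u_1)=(0,0,0,1).$$
At this point $F=u_1(d_2+d_4)+u_2(d_3+d_0)=0$, and $g=0$ because $u_0=u_3=0$. So the point lies on $C$ and the Jacobian has rank $1$ there, contradicting smoothness. Hence $r=1$.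

## 9. Uniqueness and the rotation group of the pentagon

**Step 6: any two such curves are equivalent.** Let $C,C'$ be curves as in Theorem B, with vectors $(e_j)$, $(e_j')$ as in (9), both with $r=1$. The only linear relations are the multiples of $\sum e_j=0$ and of $\sum e_j'=0$, so $e_j\mapsto e_j'$ defines an invertible linear map $M$ on $k^4$. We have $\varphi(Me_j)=e_{j+1}'=M\varphi(e_j)$. Both $\varphi M$ and $M\varphi$ are additive and satisfy $f(cv)=c^qf(v)$, so they agree everywhere. Since $\varphi(Mx)=M^{(q)}\varphi(x)$ and $\varphi$ is surjective, $M^{(q)}=M$, that is, $M\in\mathrm{GL}_4(\mathbb F_q)$. The coordinates $u_i$ and the $d_i$ of $x$ with respect to $(e_j)$ are those of $Mx$ with respect to $(e_j')$, so $M$ carries $V(F,g)$ for $C$ to that for $C'$. Thus $M(C)=C'$. By Theorem A, $C_q$ is one such curve, so every such curve is $\mathrm{PGL}_4(\mathbb F_q)$-equivalent to $C_q$.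

**Step 7: the stabilizer has order $5$.** Let $C=V(f_1,f_2)$ be as above (for instance $C_q$), and let $\gamma\in\mathrm{GL}_4(\mathbb F_q)$ preserve $C$. First we show that $\gamma$ preserves $Z$. The ideal $(f_1,f_2)$ of a complete intersection is saturated, so it is the full ideal of $C$. Comparing degrees,
$$f_1\circ\gamma=c\,f_1,\qquad f_2\circ\gamma=c'f_2+Lf_1\quad(L\text{ linear}).$$
Here $c\ne0$ because $\gamma$ is invertible. Also $c'\ne0$, for otherwise $f_1\circ\gamma$ would divide $f_2\circ\gamma$, so $f_1$ would divide $f_2$.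

Write $f_1=\alpha(x)^Ty$ and $f_2=Q(x)^Ty$, in standard coordinates, with $\alpha$ linear and $\alpha(x)^Tx=0=Q(x)^Tx$. As $\gamma$ has entries in $\mathbb F_q$, $(\gamma x)^{(q)}=\gamma y$, so
$$f_2\circ\gamma=\big(\gamma^TQ(\gamma x)\big)^Ty,\qquad \big(\gamma^TQ(\gamma x)\big)^Tx=Q(\gamma x)^T\gamma x=0,$$
and similarly for $\alpha$. So $\gamma^TQ(\gamma x)$ and $c'Q+L\alpha$ are two quadratic vectors, both orthogonal to $x$, giving the same form $f_2\circ\gamma$. They are equal by the following claim.

*Claim.* If $R=(R_i)$ is a vector of quadratic forms with $\sum R_ix_i^q=0$ and $\sum R_ix_i=0$, then $R=0$. If $R$ is a vector of linear forms with $\sum R_ix_i^q=0$, then $R=0$.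

In the linear case, monomials of $R_ix_i^q$ have $x_i$-exponent at least $q\ge2$, while those of $R_jx_j^q$ with $j\ne i$ have $x_i$-exponent at most $1$. So nothing cancels. In the quadratic case with $q\ge3$ the same argument works with the bounds $\ge3$ and $\le2$. Let $q=2$. A monomial $x_i^4$, $x_i^3x_j$ or $x_i^2x_jx_l$ (with $i,j,l$ distinct) occurs only in $R_ix_i^2$, so $R_i$ contains only the monomials $x_j^2$ with $j\ne i$. Write $R_i=\sum_{j\ne i}K_{ij}x_j^2$. The coefficient of $x_i^2x_j^2$ gives $K_{ij}+K_{ji}=0$. Now $0=\sum R_ix_i=\sum_{i\ne j}K_{ij}x_ix_j^2$ is a sum over distinct monomials, so $K=0$.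

Hence $\gamma^TQ(\gamma x)=c'Q(x)+L(x)\alpha(x)$ and $\gamma^T\alpha(\gamma x)=c\,\alpha(x)$. Under the isomorphism given by $A$, the covectors $\alpha(x)=A(\cdot,x)$ and $Q(x)=A(\cdot,s(x))$ correspond to $x$ and $s(x)$, so $Z=\{\alpha(x)\wedge Q(x)=0\}$. As $c,c'\ne0$, $x\in Z$ if and only if $\gamma x\in Z$.

So $\gamma$ permutes the five lines of the pentagon, and with them its vertices $P_j$. As $\gamma$ is defined over $\mathbb F_q$, it commutes with $\varphi$, which acts by $P_j\mapsto P_{j+1}$. A permutation of $\mathbb Z/5$ commuting with $j\mapsto j+1$ is a rotation. Since $(P_j)$ is a frame, the class of $\gamma$ in $\mathrm{PGL}_4$ is determined by this rotation. So the stabilizer embeds in $\mathbb Z/5$.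

Conversely, let $\theta$ be the linear map with $\theta(e_j)=e_{j+1}$, which is well defined since $\sum e_j=0$. It satisfies $\varphi\theta=\theta\varphi$, by checking on the $e_j$ as in Step 6, so $\theta\in\mathrm{GL}_4(\mathbb F_q)$. If $x$ has representative $u=(u_0,\dots,u_3,0)$, then $\theta x$ has representative $t'$ with $t'_{j+1}=u_j$, and its $d$'s are $d'_{i+1}=d_i$. The sums $F$ and $G$ are cyclically symmetric, so $F(\theta x)=F(x)$, and by (10)
$$g(\theta x)=G(t')-t'_4F(\theta x)=g(x)-u_3F(x).$$
So $\theta$ preserves the ideal $(F,g)$ and hence $C$. It is nontrivial in $\mathrm{PGL}_4(\mathbb F_q)$, since $P_0\ne P_1$, and $\theta^5=1$. Hence the stabilizer is cyclic of order $5$.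

By Step 6 the curves in question form one orbit of $\mathrm{PGL}_4(\mathbb F_q)$, so by orbit–stabilizer their number is
$$\frac{|\mathrm{PGL}_4(\mathbb F_q)|}5=\frac15\,q^6(q^2-1)(q^3-1)(q^4-1),$$
which completes the proof of Theorem B. $\blacksquare$
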